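\title{Tori and spheres in the closure of a Riemann surface in the maximal ideal space of $H^\infty$}

\begin{abstract}
Let $X$ be a connected Riemann surface whose points are separated by bounded holomorphic functions, and let $\operatorname{cl}X$ be the closure of $X$ in the maximal ideal space of $H^\infty(X)$. A conjecture stated by Brudnyi and Sasane asserts that $\operatorname{cl}X$ has covering dimension $2$ and that $H^2(\operatorname{cl}X,\mathbb Z)=0$. We show that both assertions fail. For every $m\in\{1,2,\dots,\infty\}$ we construct a surface $X_m$ such that $\operatorname{cl}X_m$ contains the product of a closed disk and an $m$-dimensional torus and $H^n(\operatorname{cl}X_m,\mathbb Z)\neq0$ whenever $1\le n-1\le m$. The surface is an infinitely sheeted branched covering of a twice punctured disk, branched so heavily that every bounded holomorphic function has a uniformly convergent Fourier series along the fibers.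
\end{abstract}

\section{The question and the result}\label{sec:intro}

Let $X$ be a connected Riemann surface and let $H^\infty(X)$ be the commutative Banach algebra of bounded holomorphic functions on $X$, with the norm $\|f\|=\sup_X|f|$. Its maximal ideal space $M(H^\infty(X))$ is the set of \emph{characters}, that is, nonzero multiplicative linear functionals $\xi\colon H^\infty(X)\to\mathbb C$, with the topology of pointwise convergence. It is a compact Hausdorff space. Each $f\in H^\infty(X)$ defines a continuous function $\hat f(\xi)=\xi(f)$ with $|\hat f|\le\|f\|$, its Gelfand transform, and these functions separate the points of $M(H^\infty(X))$.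

Assume that $H^\infty(X)$ separates the points of $X$. Sending $x\in X$ to the evaluation $f\mapsto f(x)$ is then a continuous injection, by which we regard $X$ as a subset of $M(H^\infty(X))$. Let $\operatorname{cl}X$ be its closure. This is a compact space in which $X$ is dense, to which every bounded holomorphic function extends continuously, and whose points are told apart by these extensions.

The same construction for the algebra $C_b(X)$ of bounded continuous functions gives the Stone--\v Cech compactification $\beta X$. Restricting characters of $C_b(X)$ to $H^\infty(X)$ defines a continuous map $p\colon\beta X\to M(H^\infty(X))$ that is the identity on $X$. Its image is compact and contains $X$ as a dense subset, so it is $\operatorname{cl}X$. Thus $\operatorname{cl}X$ arises from $\beta X$ by gluing together the points that bounded holomorphic functions do not distinguish.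

Two invariants measure how large such a space is. A compact Hausdorff space $Y$ has \emph{covering dimension} $\dim Y\le n$ if every finite open cover of $Y$ has a finite open refinement in which each point lies in at most $n+1$ sets; $\dim Y$ is the least such $n$, or $\infty$ if there is none. The cube $[0,1]^n$ has dimension $n$, by Lebesgue's covering theorem. If $A\subset Y$ is closed, then $\dim A\le\dim Y$: extend the members of a cover of $A$ to open subsets of $Y$, add $Y\setminus A$, refine, and restrict to $A$. The second invariant is the \v Cech cohomology group $H^2(Y,\mathbb Z)$, which classifies complex line bundles on $Y$; its vanishing means that all of them are trivial. Throughout, $H^*$ denotes \v Cech cohomology.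

It is known that $\dim\beta X=2$ and $H^2(\beta X,\mathbb Z)=0$. The following conjecture is posed in \cite{BS}.

\begin{quote}
\textbf{Conjecture.} \emph{If $X$ is a connected Riemann surface and $H^\infty(X)$ separates the points of $X$, then $\dim\operatorname{cl}X=2$ and $H^2(\operatorname{cl}X,\mathbb Z)=0$.}
\end{quote}

One inequality always holds. A closed coordinate disk in $X$ is compact and maps continuously and injectively, hence homeomorphically, onto a closed subset of $\operatorname{cl}X$, so $\dim\operatorname{cl}X\ge2$. The simplest examples give no hint of anything larger. Let $\mathbb D$ be the open unit disk. If a character $\xi$ of $H^\infty(\mathbb D)$ has $\xi(z)=z_0\in\mathbb D$, then $f=f(z_0)+(z-z_0)g$ with $g\in H^\infty(\mathbb D)$ gives $\xi(f)=f(z_0)$: over the points of the open disk nothing is added. For $X=\mathbb D\setminus\{0\}$ we have $H^\infty(X)=H^\infty(\mathbb D)$, and $\operatorname{cl}X$ just fills the puncture with one point, whereas $\beta X$ puts more than one point there because $\sin(1/|z|)$ has no limit at $0$. In these examples the gluing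 map $p$ simplifies. In general, however, gluing can create both dimension and cohomology: an interval maps onto a cube, and a closed disk maps onto a sphere. The question is whether bounded holomorphic functions can force gluing of this kind. They can.

Let $\mathbb T$ be the unit circle and $\mathbb N=\{1,2,\dots\}$. For $m\in\mathbb N$ let $J=\{1,\dots,m\}$, and for $m=\infty$ let $J=\mathbb N$. The spaces $\mathbb T^J$ and $\mathbb C^J$ carry the product topology, $\mathbb Z^{(J)}$ is the free abelian group on $J$, and $\Lambda^q$ is the $q$-th exterior power.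

\begin{theorem}\label{thm:main}
For every $m\in\{1,2,\dots,\infty\}$ there is a connected Riemann surface $X=X_m$ such that $H^\infty(X)$ separates the points of $X$ and the following hold.
\begin{enumerate}
\item[(1)] $\operatorname{cl}X$ contains a closed subset homeomorphic to $\overline{\mathbb D}\times\mathbb T^J$; hence $\dim\operatorname{cl}X\ge m+2$.
\item[(2)] For every $n\ge2$, the group $H^n(\operatorname{cl}X,\mathbb Z)$ contains a subgroup isomorphic to $\Lambda^{n-1}\mathbb Z^{(J)}$; in particular it is nonzero whenever $n-1\le m$.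
\item[(3)] If $m=1$, then $\operatorname{cl}X$ contains a closed subset $S$ homeomorphic to the $2$-sphere such that the restriction $H^2(\operatorname{cl}X,\mathbb Z)\to H^2(S,\mathbb Z)=\mathbb Z$ is onto.
\end{enumerate}
\end{theorem}

The group $\Lambda^{n-1}\mathbb Z^{(J)}$ is free abelian, of rank $\binom{m}{n-1}$ if $m<\infty$ and of infinite rank if $m=\infty$ and $n\ge2$. The two extreme cases therefore read as follows.

\begin{corollary}\label{cor:main}
Both assertions of the conjecture are false: $\dim\operatorname{cl}X_1\ge3$ and $H^2(\operatorname{cl}X_1,\mathbb Z)$ contains a copy of $\mathbb Z$. Moreover $\dim\operatorname{cl}X_\infty=\infty$, and $H^n(\operatorname{cl}X_\infty,\mathbb Z)$ contains a free abelian group of infinite rank for every $n\ge2$.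
\end{corollary}

So $\dim\operatorname{cl}X$ is at least $2$ and has no upper bound. We do not determine $\dim\operatorname{cl}X_m$ exactly for finite $m$, nor which finite values $\ge3$ occur.

Section~\ref{sec:model} shows the mechanism on a four-sheeted covering. Sections~\ref{sec:blaschke} and~\ref{sec:surface} construct $X$, Section~\ref{sec:fourier} expands bounded holomorphic functions along the fibers, Section~\ref{sec:closure} identifies part of $\operatorname{cl}X$, and Section~\ref{sec:topology} proves the theorem. Section~\ref{sec:corona} shows that $X_m$ is not dense in $M(H^\infty(X_m))$. A reader interested only in the conjecture may take $J=\{1\}$ throughout.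

\section{The mechanism on four sheets}\label{sec:model}

A \emph{finite Blaschke product} is a finite product of factors $(z-q)/(1-\bar qz)$ with $q\in\mathbb D$, times a unimodular constant. Equivalently, it is a function $b$ holomorphic near $\overline{\mathbb D}$ with $|b|=1$ on $\mathbb T$. In particular $|b|\le1$ on $\mathbb D$ and $|b(z)|\to1$ uniformly as $|z|\to1$. We write $\{t\}$ for the fractional part of $t\in\mathbb R$.

Let $b_1,b_2$ be nonconstant finite Blaschke products with simple zeros and no common zero. The Riemann surface of $w=b_1^{1/2}b_2^{1/4}$ is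
\[
Y=\{(z,v,w)\in\mathbb D\times\mathbb C^2:\ v^2=b_2(z),\ w^2=b_1(z)v\}.
\]
Over a point where $b_1b_2\ne0$ there are four points, and $z$ is a local coordinate. Over a zero of $b_1$ there are two points, with $v\neq0$, and $w$ is a local coordinate because $w^2=b_1v$ has a simple zero in $z$. Over a zero of $b_2$ there is one point, and $w$ is a local coordinate because $w^4=b_1^2b_2$ has a simple zero in $z$ and $v=w^2/b_1$. The group $\mu_4$ of fourth roots of unity acts by $\zeta\cdot(z,v,w)=(z,\zeta^2v,\zeta w)$, and its orbits are the fibers of $z$.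

Split $f\in H^\infty(Y)$ as $f=f_0+f_1+f_2+f_3$ with $f_a=\frac14\sum_{\zeta\in\mu_4}\zeta^{-a}f\circ\zeta$. Then $|f_a|\le\|f\|$ and $f_a\circ\zeta=\zeta^af_a$. The following functions $e_a$ transform in the same way; orders of vanishing are taken in the coordinate $w$.
\[
\begin{array}{c|cccc}
a&0&1&2&3\\ \hline
e_a&1&w&v&vw\\
\text{order over a zero of }b_1&0&1&0&1\\
\text{order over a zero of }b_2&0&1&2&3\\
|e_a|&1&|b_1|^{1/2}|b_2|^{1/4}&|b_2|^{1/2}&|b_1|^{1/2}|b_2|^{3/4}
\end{array}
\]
Symmetry forces $f_a$ to vanish at least as fast as $e_a$. The point over a zero of $b_2$ is fixed by $\mu_4$, so the Taylor series of $f_a$ there contains only powers $w^l$ with $l\equiv a\pmod 4$. A point over a zero of $b_1$ is fixed by $\pm1$, so only powers with $l\equiv a\pmod2$ occur. Hence $f_a/e_a$ is holomorphic on $Y$ and invariant under $\mu_4$, that is, a holomorphic function of $z\in\mathbb D$. Its modulus is at most $\|f\|/|e_a|$, which tends to $\|f\|$ as $|z|\to1$. The maximum principle in $\mathbb D$ gives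
\begin{equation}\label{eq:model}
|f_a|\le\|f\|\,|e_a|=\|f\|\,|b_1|^{\{a/2\}}|b_2|^{\{a/4\}}.
\end{equation}
The exponents are fractional parts and not $a/2$, $a/4$: the function $v=w^2/b_1$ is bounded by $1$, so $f_2$ need not be small where $b_1$ is. What survives is that $|f_1|\le\|f\|\,|b_1|^{1/2}$ and $|f_2|,|f_3|\le\|f\|\,|b_2|^{1/2}$. Branching makes the Fourier components along the fiber small, and the component $f_a$ with $2^{l-1}\le a<2^l$ is controlled by $|b_l|^{1/2}$.

Now take infinitely many factors, $w=\prod_{k\ge1}b_k^{1/2^k}$. The sheets over $z$ are permuted by the group of all dyadic roots of unity, so the values of $w$ on a fiber are dense in the circle $|w|=R(z)=\prod_k|b_k(z)|^{2^{-k}}$. There are $2^{l-1}$ indices $a$ with $2^{l-1}\le a<2^l$. Two opposite demands appear: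
\begin{equation}\label{eq:demands}
\sum_l2^{l}|b_l(z)|^{1/2}<\infty,\qquad\qquad\sum_k2^{-k}\log\frac1{|b_k(z)|}<\infty .
\end{equation}
The first makes $\sum_af_a$ converge uniformly. Writing $f_a=h_a(z)w^a$, we see that $f$ is, on each fiber, the restriction of a continuous function on the circle, so the fiber closes up to the whole circle. The second says that $R(z)>0$, so the circle is not a point. Both hold when $|b_k|$ is about $16^{-k}$ on compact subsets of $\mathbb D$. Over a small closed disk the closure is then $\overline{\mathbb D}\times\mathbb T$, of dimension $3$.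

This set has no second cohomology. To produce a sphere we make the second demand fail at exactly two points $p_\pm$, by giving $b_k$ a zero within $e^{-4^k}$ of each. The branch points accumulate at $p_\pm$, which must be removed from the base; as in the punctured disk, $\operatorname{cl}X$ will fill each puncture with a single point. The circles over a segment from $p_-$ to $p_+$ shrink to points at both ends and sweep out a sphere. With $m$ independent functions $w_j$ the circles become tori and the sphere becomes the suspension of a torus.

\section{The Blaschke products}\label{sec:blaschke}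

Fix $m$ and $J$. ``Almost all $(j,k)$'' means all but finitely many pairs in $J\times\mathbb N$. Put $p_\pm=\pm\frac12$, $\mathbb D'=\mathbb D\setminus\{p_+,p_-\}$ and $K_r=\{|z|\le r\}$.

A finite Blaschke product that is nearly constant on large compact sets is obtained by composing a disk automorphism with a high power of $z$. For $(j,k)\in J\times\mathbb N$ let $\rho_{j,k}=\frac12\,16^{-(j+k)}$ and
\[
b_{j,k}=c_{j,k}\,d^+_{j,k}\,d^-_{j,k},\qquad
c_{j,k}(z)=\frac{z^{N_{j,k}}-\rho_{j,k}}{1-\rho_{j,k}z^{N_{j,k}}},\qquad
d^\pm_{j,k}(z)=\frac{z-q^\pm_{j,k}}{1-q^\pm_{j,k}z},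
\]
where $q^\pm_{j,k}=\pm(\frac12+\varepsilon_{j,k})$ and the parameters are chosen as follows.
\begin{itemize}
\item The $\varepsilon_{j,k}$ are pairwise distinct and $0<\varepsilon_{j,k}\le\min(e^{-4^k},2^{-j-k-2})\le\frac1{16}$.
\item Put $r_{j,k}=\rho_{j,k}^{1/N_{j,k}}$. Since $\rho^{1/N}\to1$ as $N\to\infty$, we can enumerate $J\times\mathbb N$ and choose the integers $N_{j,k}$ one after another so that the $r_{j,k}$ are larger than $\frac34$, increase strictly along the enumeration, and tend to $1$. Then $N_{j,k}=\log(1/\rho_{j,k})/\log(1/r_{j,k})\ge\log2/\log(1/r_{j,k})$ tends to $\infty$.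
\end{itemize}
The dependence of $\rho_{j,k}$ and $\varepsilon_{j,k}$ on $j$ matters only when $J$ is infinite. Let $Z_{j,k}$ be the zero set of $b_{j,k}$, let $Z=\bigcup Z_{j,k}$, and let $\mathbb D''=\mathbb D'\setminus Z$; see Figure~\ref{fig:base}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=2.7]
\draw (0,0) circle (1);
\draw[dashed] (0,0) circle (0.75);
\fill[gray!25] (0,0) circle (0.25);
\draw[very thick] (-0.5,0)--(0.5,0);
\draw (0.5,0) circle (0.125);
\foreach \a in {0,30,...,330} \fill (\a:0.82) circle (0.012);
\foreach \a in {0,15,...,345} \fill (\a:0.9) circle (0.009);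
\foreach \a in {0,7.5,...,352.5} \fill (\a:0.95) circle (0.006);
\foreach \x in {0.5625,0.54,0.527} {\fill (\x,0) circle (0.007); \fill (-\x,0) circle (0.007);}
\draw[fill=white] (0.5,0) circle (0.016);
\draw[fill=white] (-0.5,0) circle (0.016);
\node at (0.5,0.2) {$p_+$};
\node at (-0.5,0.1) {$p_-$};
\node at (0,-0.13) {$K_{1/4}$};
\end{tikzpicture}
\caption{The base disk (schematic). Dots are branch points: they lie outside the dashed circle $|z|=\frac34$, or on the real axis just outside the segment $[p_-,p_+]$, accumulating at the punctures $p_\pm=\pm\frac12$. Over the shaded disk $K_{1/4}$ the space $\operatorname{cl}X$ is $\overline{\mathbb D}\times\mathbb T^J$; over the segment it is the suspension of $\mathbb T^J$; the small circle $|z-\frac12|=\frac18$ cuts $\operatorname{cl}X$ into the two pieces of a Mayer--Vietoris sequence.}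
\label{fig:base}
\end{figure}

\begin{lemma}\label{lem:b}
The $b_{j,k}$ are finite Blaschke products with the following properties.
\begin{enumerate}
\item[(a)] All zeros are simple, the sets $Z_{j,k}$ are nonempty and pairwise disjoint, and $Z\subset\{|z|>\frac34\}\cup\{t\in\mathbb R:\frac12<|t|\le\frac9{16}\}$.
\item[(b)] For each $r<1$, $\sup_{K_r}|b_{j,k}|\le16^{-(j+k)}$ for almost all $(j,k)$.
\item[(c)] For each compact $L\subset\mathbb D'$ there is a constant $C_L$ such that $0\le\log(1/|b_{j,k}|)\le C_L(j+k)$ on $L$ for almost all $(j,k)$.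
\item[(d)] For each $j$, $\sum_k2^{-k}\log(1/|b_{j,k}(p_\pm)|)=\infty$, and every term is finite.
\end{enumerate}
\end{lemma}

Here (b) gives the first demand in \eqref{eq:demands} everywhere in $\mathbb D$, (c) gives the second on $\mathbb D''$, and (d) destroys the second at $p_\pm$.

\begin{proof}
We drop the indices $j,k$ from $\rho,N,\varepsilon,q^\pm,b,c,d^\pm$. Each factor is holomorphic near $\overline{\mathbb D}$ and unimodular on $\mathbb T$.

(a) The zeros of $c$ are the $N$ distinct $N$-th roots of $\rho$. They lie on the circle $|z|=r_{j,k}$, and these radii are distinct and larger than $\frac34$. The points $q^\pm$ are real and distinct, with modulus in $(\frac12,\frac9{16}]$.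

For (b) and (c), let $s\in\mathbb D$ and $\phi=(s-\rho)/(1-\rho s)$. The identity $1-|\phi|^2=(1-\rho^2)(1-|s|^2)/|1-\rho s|^2$ and the bounds $1-\rho|s|\le|1-\rho s|\le1+\rho|s|$ give
\begin{equation}\label{eq:mobius}
\rho-|s|\le\frac{|\rho-|s||}{1-\rho|s|}\le|\phi|\le\frac{\rho+|s|}{1+\rho|s|}\le\rho+|s| .
\end{equation}

(b) For almost all pairs $r_{j,k}>r$. Then $r^N<\rho$, and \eqref{eq:mobius} with $s=z^N$ gives $|b|\le|c|\le2\rho=16^{-(j+k)}$ on $K_r$.

(c) Let $L\subset K_r$ with $r<1$. Since $r/r_{j,k}\to r$ and $N\to\infty$, we have $(r/r_{j,k})^N\le\frac12$ for almost all pairs, and then $|c|\ge\rho-r^N=\rho(1-(r/r_{j,k})^N)\ge\rho/2$ on $L$. Let $2\delta$ be the distance from $L$ to $\{p_+,p_-\}$. For almost all pairs $\varepsilon<\delta$, and then $|d^\pm|\ge|z-q^\pm|/2\ge\delta/2$ on $L$. Together, $\log(1/|b|)\le\log4+(j+k)\log16+2\log(2/\delta)$.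

(d) The terms are finite since $p_\pm\notin Z$. As $|1-q^\pm p_\pm|\ge1-\frac9{32}>\frac12$, we have $|b(p_\pm)|\le|d^\pm(p_\pm)|\le2\varepsilon\le2e^{-4^k}$, so the $k$-th term is at least $2^k-2^{-k}\log2$.
\end{proof}

By (c), a compact subset of $\mathbb D'$ meets only finitely many of the finite sets $Z_{j,k}$. So $Z$ is closed and discrete in $\mathbb D'$, and $\mathbb D\setminus\mathbb D''=Z\cup\{p_\pm\}$ is a countable closed subset of $\mathbb D$. The open set $\mathbb D''$ is connected: two of its points are joined by uncountably many broken lines in $\mathbb D$ that meet only at the ends, and only countably many of these hit $Z\cup\{p_\pm\}$.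

The radii of the future circles are the functions
\[
R_j=\prod_{k\ge1}|b_{j,k}|^{2^{-k}}\qquad\text{on }\mathbb D .
\]

\begin{lemma}\label{lem:R}
\begin{enumerate}
\item[(a)] For each $l\ge0$ the product $\prod_{k>l}|b_{j,k}|^{2^{-k}}$ is continuous on $\mathbb D'$ and vanishes there exactly on $\bigcup_{k>l}Z_{j,k}$.
\item[(b)] The series $\log R_j=\sum_k2^{-k}\log|b_{j,k}|$ converges locally uniformly on $\mathbb D''$.
\item[(c)] $R_j$ is continuous on $\mathbb D$, and $R_j(p_\pm)=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $L$ be a compact neighborhood of a point of $\mathbb D'$. By Lemma~\ref{lem:b}(c) there is $k_0$ with $0\le2^{-k}\log(1/|b_{j,k}|)\le C_L2^{-k}(j+k)$ on $L$ for $k>k_0$. So the tail $\sum_{k>k_0}2^{-k}\log|b_{j,k}|$ converges uniformly on $L$ to a finite continuous function, and only finitely many factors remain. This proves (a) and (b). Lemma~\ref{lem:b}(d) gives $R_j(p_\pm)=0$. For each $n$ we have $R_j\le\prod_{k\le n}|b_{j,k}|^{2^{-k}}$, so $\limsup_{z\to p_\pm}R_j(z)\le\prod_{k\le n}|b_{j,k}(p_\pm)|^{2^{-k}}$, and the right side tends to $0$ as $n\to\infty$.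
\end{proof}

\section{The surface}\label{sec:surface}

We want the smallest covering of $\mathbb D''$ on which all the multivalued functions $\prod_kb_{j,k}^{1/2^k}$ are single valued. It is determined by their monodromy, which we compute from the logarithmic derivatives.

Let $\mu\subset\mathbb T$ be the group of all $2^k$-th roots of unity, $k\ge0$, and let
\[
\Gamma=\{\zeta\in\mu^J:\ \zeta_j=1\text{ for all but finitely many }j\}.
\]
This group is countable, and it is dense in $\mathbb T^J$ because $\mu$ is dense in $\mathbb T$ and a basic open set of $\mathbb T^J$ restricts only finitely many coordinates. Let $\sigma_{j,k}\in\Gamma$ have $j$-th coordinate $e^{2\pi i/2^k}$ and all other coordinates $1$. It has order $2^k$, and the $\sigma_{j,k}$ generate $\Gamma$.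

\subsection*{Monodromy}
A locally uniformly convergent series of harmonic functions can be differentiated term by term, and $2\partial\log|b|=(b'/b)\,dz$. So by Lemma~\ref{lem:R}(b)
\[
\omega_j=2\partial\log R_j=\sum_k2^{-k}\frac{b_{j,k}'}{b_{j,k}}\,dz
\]
is a holomorphic $1$-form on $\mathbb D''$, the series converges locally uniformly, and $\operatorname{Re}\omega_j=d\log R_j$. For a piecewise smooth loop $\gamma$ in $\mathbb D''$ put $\chi_j(\gamma)=\exp\int_\gamma\omega_j$. Since $\omega_j$ is closed, $\chi_j$ is a homomorphism on $\pi_1(\mathbb D'',0)$. By the argument principle $\int_\gamma\omega_j=2\pi i\sum_k2^{-k}n_{j,k}$, where $n_{j,k}$ is the sum of the winding numbers of $\gamma$ about the points of $Z_{j,k}$.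

A loop around $p_+$ winds around infinitely many branch points, so it is not evident that $\chi_j(\gamma)$ is a root of unity. Let $n_\infty$ be the sum of the winding numbers of $\gamma$ about $p_+$ and $p_-$. For almost all $(j,k)$ the zeros of $c_{j,k}$ lie outside a disk $K_r$ containing $\gamma$, and $q_{j,k}^\pm$ lies in a disk about $p_\pm$ that does not meet $\gamma$; for these pairs $n_{j,k}=n_\infty$. Because $\sum_{k\ge1}2^{-k}=1$ is an integer,
\[
\chi_j(\gamma)=\exp\Big(2\pi i\sum_k2^{-k}(n_{j,k}-n_\infty)\Big).
\]
The sum is finite, so $\chi_j(\gamma)\in\mu$, and it is zero for all but finitely many $j$. Thus $\chi=(\chi_j)_{j\in J}$ is a homomorphism $\pi_1(\mathbb D'',0)\to\Gamma$.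

For each $z_0\in Z$ fix an open disk $\Delta(z_0)$ with center $z_0$ whose closure lies in $\mathbb D'$ and meets $Z$ only in $z_0$. Let $z_0\in Z_{j,k}$, and let $\gamma$ run from $0$ into $\Delta(z_0)$, once counterclockwise around a circle about $z_0$, and back along the same path. Then $n_{j,k}=1$, all other $n_{j',k'}$ vanish and $n_\infty=0$, so $\chi(\gamma)=\sigma_{j,k}$. Since every $Z_{j,k}$ is nonempty, $\chi$ is onto.

\subsection*{The unbranched part}
Let $\pi\colon X_0\to\mathbb D''$ be the connected covering belonging to the normal subgroup $\ker\chi$, and fix $x_*\in\pi^{-1}(0)$. By covering space theory, the lift of a loop $\gamma$ starting at $x_*$ is closed exactly when $\chi(\gamma)=1$; the deck group is identified with $\Gamma$ so that $\chi(\gamma)$ sends $x_*$ to the endpoint of that lift; and $\Gamma$ acts simply transitively on each fiber. Give $X_0$ the complex structure for which $\pi$ is locally biholomorphic, and put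
\[
w_j(x)=R_j(0)\exp\int_{x_*}^x\pi^*\omega_j .
\]
This does not depend on the path, since a loop in $X_0$ at $x_*$ projects to a loop in $\ker\chi$. We have
\begin{equation}\label{eq:w}
|w_j|=R_j\circ\pi,\qquad w_j\circ\zeta=\zeta_jw_j\quad(\zeta\in\Gamma).
\end{equation}
The first identity holds at $x_*$, and $d\log|w_j|=\operatorname{Re}\pi^*\omega_j=d\log(R_j\circ\pi)$. For the second, $w_j\circ\zeta$ and $w_j$ have the same logarithmic derivative $\pi^*\omega_j$, so their quotient is constant, and at $x_*$ it equals $\chi_j(\gamma)=\zeta_j$ when $\zeta=\chi(\gamma)$.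

\subsection*{Filling in the branch points}
Let $z_0\in Z_{j,k}$ and let $U$ be a component of $\pi^{-1}(\Delta(z_0)\setminus\{z_0\})$. The stabilizer of $U$ in $\Gamma$ is the image under $\chi$ of the fundamental group of the punctured disk, which is $\langle\sigma_{j,k}\rangle$; as $\Gamma$ is abelian, this is the same group for all $U$. So $U$ is a connected $2^k$-sheeted covering of a punctured disk, and there is a biholomorphic map $u$ of $U$ onto a punctured disk about $0$ with $u^{2^k}=\pi-z_0$. Add to each such $U$ one point, at which $u=0$ and $\pi=z_0$. The result $X$ is Hausdorff, since $\pi$ separates different fibers and two added points over the same $z_0$ lie in disjoint disks. So $X$ is a connected Riemann surface containing $X_0$ as a dense open subset, and $\pi\colon X\to\mathbb D'$ is holomorphic and onto.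

The group $\Gamma$ permutes transitively the components $U$ over $\Delta(z_0)\setminus\{z_0\}$, and its elements extend holomorphically to the added points by Riemann's removable singularity theorem. Hence $\Gamma$ acts on $X$ by automorphisms, its orbits are the fibers of $\pi$, the action is free over $\mathbb D''$, and the stabilizer of a point over $Z_{j,k}$ is $\langle\sigma_{j,k}\rangle$. The functions $w_j$ are bounded by $1$, so they extend to $X$, and \eqref{eq:w} persists by continuity.

We need to know how $\sigma_{j,k}$ acts in the coordinate $u$ at a point $x_0$ over $z_0\in Z_{j,k}$. It preserves $u^{2^k}$, so $u\circ\sigma_{j,k}=\eta u$ with a constant $\eta$. Near $z_0$ the function $R_j$ is $|b_{j,k}|^{2^{-k}}$ times a positive continuous function, and the zero of $b_{j,k}$ is simple, so $|w_j|$ is comparable to $|\pi-z_0|^{2^{-k}}=|u|$. Thus $w_j=\lambda u+O(u^2)$ with $\lambda\ne0$, and the linear terms in $w_j\circ\sigma_{j,k}=e^{2\pi i/2^k}w_j$ give $\eta$: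
\begin{equation}\label{eq:u}
u\circ\sigma_{j,k}=e^{2\pi i/2^k}u .
\end{equation}

\begin{proposition}\label{prop:separate}
$H^\infty(X)$ separates the points of $X$.
\end{proposition}

\begin{proof}
The function $\pi$ separates different fibers. Within a fiber over $Z_{j,k}$ the function $w_j$ vanishes identically, so we need analogues of the function $v=w^2/b_1$ of Section~\ref{sec:model}. For $l\ge0$ define on $X_0$
\[
w_{j,l}=w_j^{2^l}\Big/\prod_{k\le l}(b_{j,k}\circ\pi)^{2^{l-k}},\qquad\text{so that}\qquad|w_{j,l}|=\prod_{k>l}|b_{j,k}\circ\pi|^{2^{l-k}}\le1 .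
\]
Then $w_{j,l}$ extends to an element of $H^\infty(X)$ with $w_{j,l}\circ\zeta=\zeta_j^{2^l}w_{j,l}$. By Lemma~\ref{lem:R}(a) the formula for its modulus holds on all of $X$, and $w_{j,l}\neq0$ over $\mathbb D'\setminus\bigcup_{k>l}Z_{j,k}$.

Let $x\ne\zeta x$ lie over $z$. If $z\notin Z$, pick $j$ with $\zeta_j\ne1$; then $w_j(\zeta x)=\zeta_jw_j(x)\neq w_j(x)$ because $w_j(x)\ne0$. If $z\in Z_{j_0,k_0}$, then $\zeta$ is not in the stabilizer $\langle\sigma_{j_0,k_0}\rangle$, which consists of the elements with $\zeta_j=1$ for $j\neq j_0$ and $\zeta_{j_0}^{2^{k_0}}=1$. Either $\zeta_j\ne1$ for some $j\ne j_0$, and $w_j$ separates since $w_j(x)\neq0$; or $\zeta_{j_0}^{2^{k_0}}\ne1$, and $w_{j_0,k_0}$ separates since $w_{j_0,k_0}(x)\ne0$. Both nonvanishing statements use that the sets $Z_{j,k}$ are disjoint.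
\end{proof}

\section{Fourier series along the fibers}\label{sec:fourier}

Two things change in passing from four sheets to $X$. First, $\Gamma$ is infinite and its closure $\mathbb T^J$ does not act on $X$, so we average over finite subgroups and pass to the limit. Second, a function that transforms by a character of a finite subgroup does not descend to the disk, so the maximum principle has to be applied on $X$ itself, where the sets $\pi^{-1}(K_r)$ are not compact.

\subsection*{A maximum principle}
Recall that an upper semicontinuous function $V\colon U\to[-\infty,\infty)$ on an open set $U\subset\mathbb C$ is \emph{subharmonic} if at each point its value is at most its mean over all sufficiently small circles about the point. We use two facts. If $V$ is subharmonic on $\mathbb D$ and $\limsup_{|z|\to1}V(z)\le c$, then $V\le c$. If $E\subset U$ is closed in $U$ and polar, and $V$ is subharmonic and bounded above on $U\setminus E$, then $V$ extends to a subharmonic function on $U$ \cite[Theorem~3.6.1]{Ra}; countable sets are polar.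

\begin{lemma}\label{lem:max}
Let $g\in H^\infty(X)$ and $c\ge0$. Suppose that for each $\epsilon>0$ there is $r<1$ with $|g|\le c+\epsilon$ on $\{|\pi|>r\}$. Then $|g|\le c$ on $X$.
\end{lemma}

\begin{proof}
Let $V(z)=\sup_{\pi^{-1}(z)}|g|$ for $z\in\mathbb D''$. On an evenly covered disk $\Delta$, $V=\sup_s|g\circ s|$, where $s$ runs over the holomorphic sections of $\pi$ over $\Delta$. The functions $g\circ s$ are bounded by $\|g\|$, so by Cauchy's estimate they have a common Lipschitz constant on each smaller disk, and $V$ is continuous. Also $|g\circ s|$ at a point is at most its mean over a circle in $\Delta$ about the point, hence at most the mean of $V$. So $V$ is subharmonic and bounded on $\mathbb D''$. Since $Z\cup\{p_\pm\}$ is countable and closed in $\mathbb D$, $V$ extends to a subharmonic function on $\mathbb D$. Given $\epsilon$, take $r\geq\frac12$ as in the hypothesis. Then $V\le c+\epsilon$ on $\mathbb D''\cap\{|z|>r\}$, and the same holds at a point of $Z$ with $|z|>r$, because small circles about it lie in that set. Hence $V\le c$ on $\mathbb D$. So $|g|\le c$ on $X_0$,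 which is dense in $X$.
\end{proof}

Boundedness of $g$ cannot be dropped: $1/(\pi-p_+)$ is holomorphic on $X$, bounded near $|\pi|=1$, and unbounded.

\subsection*{Components at a finite level}
Let $\mathcal A$ be the set of finitely supported $a\in\mathbb Z_{\ge0}^J$, and write $\zeta^a=\prod_j\zeta_j^{a_j}$, $w^a=\prod_jw_j^{a_j}$. For $n\ge1$ let $J_n=\{j\in J:j\le n\}$ and
\begin{align*}
\Gamma_n&=\{\zeta\in\Gamma:\ \zeta_j^{2^n}=1\text{ for all }j,\ \zeta_j=1\text{ for }j\notin J_n\},\\
\mathcal A_n&=\{a\in\mathcal A:\ a_j<2^n\text{ for all }j,\ a_j=0\text{ for }j\notin J_n\}.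
\end{align*}
These finite sets increase to $\Gamma$ and $\mathcal A$, and $|\Gamma_n|=|\mathcal A_n|$. Write $c\equiv_na$ if $c_j\equiv a_j\pmod{2^n}$ for all $j\in J_n$; this says that $\zeta^c=\zeta^a$ on $\Gamma_n$. Each class contains exactly one element of $\mathcal A_n$, so the maps $\zeta\mapsto\zeta^a$, $a\in\mathcal A_n$, are the characters of $\Gamma_n$, each listed once. For a function $F$ on a $\Gamma$-invariant subset of $X$ and $a\in\mathcal A_n$ put
\[
P^{(n)}_aF=\frac1{|\Gamma_n|}\sum_{\zeta\in\Gamma_n}\zeta^{-a}F\circ\zeta .
\]
Then $\sup|P_a^{(n)}F|\le\sup|F|$ and $(P_a^{(n)}F)\circ\zeta=\zeta^aP_a^{(n)}F$ for $\zeta\in\Gamma_n$. The orthogonality relations for characters give $F=\sum_{a\in\mathcal A_n}P_a^{(n)}F$ and the rule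
\begin{equation}\label{eq:rule}
F\circ\zeta=\zeta^cF\ \text{ for all }\zeta\in\Gamma_n\quad\Longrightarrow\quad P_a^{(n)}F=\begin{cases}F&\text{if }c\equiv_na,\\0&\text{otherwise.}\end{cases}
\end{equation}
For $f\in H^\infty(X)$ we write $f_a^{(n)}=P_a^{(n)}f$. The next lemma is the general form of \eqref{eq:model}.

\begin{lemma}\label{lem:decay}
For $f\in H^\infty(X)$, $n\ge1$ and $a\in\mathcal A_n$,
\[
|f_a^{(n)}|\le\|f\|\prod_{j\in J_n}\prod_{k\le n}|b_{j,k}\circ\pi|^{\{a_j/2^k\}}\qquad\text{on }X.
\]
\end{lemma}

\begin{proof}
For $k\le n$ the numbers $2^n\{a_j/2^k\}$ are integers, so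
\[
B=\prod_{j\in J_n}\prod_{k\le n}b_{j,k}^{\,2^n\{a_j/2^k\}}
\]
is a finite Blaschke product, with zeros in the finite set $E=\bigcup_{j\in J_n,\,k\le n}Z_{j,k}$. We must show that $g=(f_a^{(n)})^{2^n}/(B\circ\pi)$ satisfies $|g|\le\|f\|^{2^n}$.

\emph{The function $g$ is holomorphic on $X$.} Let $x_0$ lie over $z_0\in Z_{j,k}$ with $j\in J_n$, $k\le n$, and write $f_a^{(n)}=\sum_l\lambda_lu^l$ near $x_0$. Since $\sigma_{j,k}\in\Gamma_n$, we have $f_a^{(n)}\circ\sigma_{j,k}=e^{2\pi ia_j/2^k}f_a^{(n)}$. By \eqref{eq:u} this reads $\lambda_le^{2\pi il/2^k}=\lambda_le^{2\pi ia_j/2^k}$, so $\lambda_l=0$ unless $l\equiv a_j\pmod{2^k}$. The least such $l\ge0$ is $s=2^k\{a_j/2^k\}$, so the numerator of $g$ vanishes to order at least $2^ns$. In the denominator only $b_{j,k}$ vanishes at $z_0$, its zero is simple, and $\pi-z_0=u^{2^k}$. The order of the denominator is therefore $2^k\cdot2^n\{a_j/2^k\}=2^ns$.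

\emph{The function $g$ is bounded.} Choose pairwise disjoint closed disks $\Delta'(z_0)\subset\Delta(z_0)$ with centers $z_0\in E$. On the part of $\overline{\mathbb D}$ outside their interiors $|B|\ge\kappa>0$, so over it $|g|\le\|f\|^{2^n}/\kappa$. Each component of $\pi^{-1}(\Delta'(z_0))$ is a compact disk in the coordinate $u$ whose boundary lies over the boundary of $\Delta'(z_0)$, so the same bound holds inside it by the maximum modulus principle.

Finally $|g|\le\|f\|^{2^n}/|B\circ\pi|$ and $|B(z)|\to1$ uniformly as $|z|\to1$. Lemma~\ref{lem:max} applies with $c=\|f\|^{2^n}$.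
\end{proof}

\subsection*{A summable majorant}
Fix $r<1$. By Lemma~\ref{lem:b}(b), $|b_{j,k}|\le t_{j,k}$ on $K_r$, where $t_{j,k}=16^{-(j+k)}$ for almost all pairs and $t_{j,k}=1$ for the others. Define
\[
\tau_{r,j}(0)=1,\qquad\tau_{r,j}(s)=t_{j,l}^{1/2}\ \text{ if }2^{l-1}\le s<2^l,\qquad\tau_r(a)=\prod_j\tau_{r,j}(a_j)\quad(a\in\mathcal A).
\]
If $a\in\mathcal A_n$ and $2^{l-1}\le a_j<2^l$, then $l\le n$ and $\{a_j/2^l\}=a_j/2^l\ge\frac12$. Keeping only the factor with $k=l$ for each $j$ with $a_j\geq1$, Lemma~\ref{lem:decay} gives a bound independent of $n$: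
\begin{equation}\label{eq:tau}
|f_a^{(n)}|\le\|f\|\,\tau_r(a)\qquad\text{on }\pi^{-1}(K_r)\quad(a\in\mathcal A_n).
\end{equation}
The sum $\sum_s\tau_{r,j}(s)=1+\sum_l2^{l-1}t_{j,l}^{1/2}$ is finite for every $j$, and for all but finitely many $j$ it equals $1+\sum_l2^{l-1}4^{-j-l}=1+\frac124^{-j}$. Therefore
\begin{equation}\label{eq:sum}
\sum_{a\in\mathcal A}\tau_r(a)=\prod_{j\in J}\sum_{s\ge0}\tau_{r,j}(s)<\infty .
\end{equation}

\begin{proposition}\label{prop:fourier}
Let $f\in H^\infty(X)$. For each $a\in\mathcal A$ the functions $f_a^{(n)}$ converge as $n\to\infty$, uniformly on every $\pi^{-1}(K_r)$, to a function $f_a\in H^\infty(X)$, and: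
\begin{enumerate}
\item[(i)] $f_a\circ\zeta=\zeta^af_a$ for all $\zeta\in\Gamma$;
\item[(ii)] for every $r<1$, $|f_a|\le\|f\|\tau_r(a)$ and $f=\sum_{a\in\mathcal A}f_a$ on $\pi^{-1}(K_r)$;
\item[(iii)] on $X_0$, $f_a=(h_a\circ\pi)\,w^a$ with $h_a$ holomorphic on $\mathbb D''$; the function $h_0$ extends to an element of $H^\infty(\mathbb D)$, and $f_0=h_0\circ\pi$ on $X$;
\item[(iv)] if $a\ne0$, then $f_a(x)\to0$ as $\pi(x)\to p_\pm$.
\end{enumerate}
\end{proposition}

\begin{proof}
Let $n\le n'$ and $a\in\mathcal A_n$. Apply $P_a^{(n)}$ to $f=\sum_{c\in\mathcal A_{n'}}f_c^{(n')}$. By \eqref{eq:rule}, $f_a^{(n)}$ is the sum of the $f_c^{(n')}$ with $c\equiv_na$. The only such $c$ in $\mathcal A_n$ is $a$, so \eqref{eq:tau} gives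
\[
|f_a^{(n)}-f_a^{(n')}|\le\|f\|\sum_{c\notin\mathcal A_n}\tau_r(c)\qquad\text{on }\pi^{-1}(K_r),
\]
and the right side tends to $0$ by \eqref{eq:sum}. So the limit $f_a$ exists; it is holomorphic since the interiors of the sets $\pi^{-1}(K_r)$ cover $X$, and $|f_a|\le\|f\|$. Property (i) follows because each $\zeta\in\Gamma$ lies in $\Gamma_n$ for large $n$, and the bound in (ii) follows from \eqref{eq:tau}. In $f=\sum_{a\in\mathcal A_n}f_a^{(n)}$ the terms are dominated by the summable family $\|f\|\tau_r(a)$, so we may let $n\to\infty$ term by term.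

(iii) On $X_0$ the function $w^a$ has no zeros, and $f_a/w^a$ is holomorphic and $\Gamma$-invariant by (i) and \eqref{eq:w}, so it has the form $h_a\circ\pi$. The function $h_0$ is bounded by $\|f\|$ on $\mathbb D''$. It extends across the isolated points of $Z$ to $\mathbb D'$, and then across $p_\pm$. The identity $f_0=h_0\circ\pi$ passes to $X$ by continuity.

(iv) Let $a_j\ge1$ and fix $n_0$. In Lemma~\ref{lem:decay} keep only the factors with this $j$ and $k\le n_0$, and let $n\to\infty$: this gives $|f_a|\le\|f\|\prod_{k\le n_0}|b_{j,k}\circ\pi|^{\{a_j/2^k\}}$. Hence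
\[
\limsup_{\pi(x)\to p_\pm}|f_a(x)|\le\|f\|\exp\Big(-\sum_{k\le n_0}\{a_j/2^k\}\log\frac1{|b_{j,k}(p_\pm)|}\Big).
\]
When $2^k>a_j$ we have $\{a_j/2^k\}=a_j2^{-k}\ge2^{-k}$. The series in Lemma~\ref{lem:b}(d) has finite terms, so its tails diverge, and the right side tends to $0$ as $n_0\to\infty$.
\end{proof}

Only nonnegative frequencies survive. For $m=1$ the character $\zeta\mapsto\zeta^{-1}$ of $\Gamma_n$ has index $a=2^n-1$, and its component tends to $0$ on $\pi^{-1}(K_r)$ by \eqref{eq:tau} and \eqref{eq:sum}.

\section{The closure over compact subsets of $\mathbb D\setminus Z$}\label{sec:closure}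

From now on $\hat f$ denotes the Gelfand transform restricted to $\operatorname{cl}X$. We use the following density principle. If $U\subset\operatorname{cl}X$ is open, then $X\cap U$ is dense in $U$, so an identity or a non-strict inequality between continuous functions on $U$ holds on $U$ once it holds on $X\cap U$. For example, $R_j$ is continuous on $\mathbb D$, including the points $p_\pm$, so \eqref{eq:w} gives
\begin{equation}\label{eq:what}
|\hat w_j|=R_j\circ\hat\pi\qquad\text{on }\{|\hat\pi|<1\}.
\end{equation}
For a compact set $K\subset\mathbb D\setminus Z$, which may contain $p_\pm$, put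
\[
N_K=\{\xi\in\operatorname{cl}X:\ \hat\pi(\xi)\in K\},\qquad E_K=\{(z,w)\in K\times\mathbb C^J:\ |w_j|=R_j(z)\text{ for all }j\}.
\]

\begin{proposition}\label{prop:homeo}
The map $\Phi=(\hat\pi,(\hat w_j)_{j\in J})\colon N_K\to E_K$ is a homeomorphism.
\end{proposition}

\begin{proof}
By \eqref{eq:what}, $\Phi$ maps $N_K$ into $E_K$. It is continuous, $N_K$ is compact and $E_K$ is Hausdorff, so it suffices to show that $\Phi$ is bijective.

\emph{Injectivity.} Points of $\operatorname{cl}X$ are separated by the functions $\hat f$, so we show that $\hat f(\xi)$ depends only on $f$ and on $\Phi(\xi)=(z,w)$. Choose $r<1$ with $|z|<r$. For a finite set $F\subset\mathcal A$, Proposition~\ref{prop:fourier}(ii) gives $|f-\sum_{a\in F}f_a|\le\|f\|\sum_{a\notin F}\tau_r(a)$ on $\{|\pi|<r\}$. This inequality passes to the Gelfand transforms on $\{|\hat\pi|<r\}$, and \eqref{eq:sum} yields $\hat f(\xi)=\sum_a\hat f_a(\xi)$.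

If $z\in\mathbb D''$, the identity of Proposition~\ref{prop:fourier}(iii) passes from $X_0$ to the open set $\hat\pi^{-1}(\mathbb D'')$, so $\hat f_a(\xi)=h_a(z)w^a$ and
\begin{equation}\label{eq:series}
\hat f(\xi)=\sum_{a\in\mathcal A}h_a(z)\,w^a .
\end{equation}
If $z=p_\pm$, let $a\ne0$ and $\epsilon>0$. By Proposition~\ref{prop:fourier}(iv) there is $\delta>0$ with $|f_a|\le\epsilon$ on $\{|\pi-p_\pm|<\delta\}$, hence $|\hat f_a(\xi)|\le\epsilon$. So $\hat f_a(\xi)=0$ for $a\neq0$. The identity $f_0=h_0\circ\pi$ passes to $\{|\hat\pi|<1\}$, and we obtain $\hat f(\xi)=h_0(p_\pm)$.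

\emph{Surjectivity.} Let $z\in K\cap\mathbb D''$ and $x\in\pi^{-1}(z)$. The fiber is the orbit $\Gamma x$, and $\Phi(\zeta x)=(z,(\zeta_jw_j(x))_j)$ with $|w_j(x)|=R_j(z)>0$. Since $\Gamma$ is dense in $\mathbb T^J$, these points are dense in $E_{\{z\}}$. The set $\Phi(N_{\{z\}})$ contains them and is compact, so it is all of $E_{\{z\}}$. For $z=p_\pm$ the set $E_{\{z\}}$ is the single point $(p_\pm,0)$ by Lemma~\ref{lem:R}(c), and $N_{\{z\}}$ is not empty: choose $x_n\in X$ with $\pi(x_n)\to p_\pm$ and take a cluster point in the compact space $\operatorname{cl}X$.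
\end{proof}

\begin{remark}\label{rem:Z}
The hypothesis $K\cap Z=\emptyset$ is needed. For $m=1$ and $z\in Z_{1,k}$ we have $R_1(z)=0$, so $E_{\{z\}}$ would be one point, while $\pi^{-1}(z)$ is the infinite set $\Gamma/\langle\sigma_{1,k}\rangle$. The proof breaks down because $h_a$ may have poles on $Z$: for $f=w_{1,1}=w_1^2/(b_{1,1}\circ\pi)$ one has $h_2=1/b_{1,1}$.
\end{remark}

\begin{remark}\label{rem:beta}
The proof shows where $p\colon\beta X\to\operatorname{cl}X$ raises dimension. The fiber over $z\in\mathbb D''$ is a countable closed discrete subset of $X$. By Tietze's theorem every bounded function on it extends to an element of $C_b(X)$, so its closure in $\beta X$ is a copy of $\beta\mathbb N$, which has dimension $0$. The map $p$ sends this closure onto the closure of the fiber in $\operatorname{cl}X$, which is the torus $N_{\{z\}}\cong\mathbb T^J$.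
\end{remark}

\section{Dimension and cohomology}\label{sec:topology}

The surface $X$ is connected, and $H^\infty(X)$ separates its points by Proposition~\ref{prop:separate}. It remains to prove (1)--(3) of Theorem~\ref{thm:main}.

\begin{proof}[Proof of \textup{(1)}]
The disk $K=K_{1/4}$ does not meet $Z\cup\{p_\pm\}$, by Lemma~\ref{lem:b}(a). So every $R_j$ is positive and continuous on $K$, and $(z,w)\mapsto(z,(w_j/R_j(z))_j)$ is a homeomorphism of $E_K$ onto $K\times\mathbb T^J$. By Proposition~\ref{prop:homeo} the closed set $N_K$ is homeomorphic to $\overline{\mathbb D}\times\mathbb T^J$. A product of a square and $s$ closed arcs (with a fixed point in the other coordinates) is a closed copy of $[0,1]^{s+2}$, and $s$ can be any integer with $0\le s\le m$. Since dimension is monotone on closed subsets, $\dim\operatorname{cl}X\ge m+2$.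
\end{proof}

Cohomology is not monotone on closed subsets: a sphere inside a ball bounds. So finding a sphere in $\operatorname{cl}X$ is not enough; we need a class on all of $\operatorname{cl}X$, a space we have not described over $Z$ or over the unit circle. A Mayer--Vietoris connecting map produces such a class from data on the overlap of two pieces only, and we choose the overlap where the arguments of the $\hat w_j$ are defined.

We use these properties of \v Cech cohomology with integer coefficients on compact Hausdorff spaces.
\begin{enumerate}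
\item[(H1)] Homotopic maps induce the same homomorphism; in particular $H^q(Y)=0$ for $q\ge1$ if $Y$ is contractible.
\item[(H2)] If $Y=C_1\cup C_2$ with $C_1,C_2$ closed, there is an exact sequence
\[
H^{n-1}(C_1)\oplus H^{n-1}(C_2)\to H^{n-1}(C_1\cap C_2)\xrightarrow{\ \delta\ }H^n(Y)\to H^n(C_1)\oplus H^n(C_2),
\]
and $\delta$ commutes with restriction to a closed subset $S\subset Y$ covered by $C_1\cap S$ and $C_2\cap S$.
\item[(H3)] The cohomology of an inverse limit is the direct limit of the cohomology groups.
\item[(H4)] For finite $s$, the K\"unneth formula gives $H^q(\mathbb T^s)=\Lambda^q\mathbb Z^s$, where the basis of $\mathbb Z^s=H^1(\mathbb T^s)$ consists of the pullbacks of a generator of $H^1(\mathbb T)$ under the coordinates.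
\end{enumerate}
The space $\mathbb T^{\mathbb N}$ is the inverse limit of the $\mathbb T^s$ under the projections, which induce the inclusions $\Lambda^q\mathbb Z^s\subset\Lambda^q\mathbb Z^{s+1}$. By (H3) and (H4), $H^q(\mathbb T^J)\cong\Lambda^q\mathbb Z^{(J)}$ for every $m$.

\begin{proof}[Proof of \textup{(2)} and \textup{(3)}]
The segment $[p_-,p_+]$ does not meet $Z$, because the real points of $Z$ have modulus greater than $\frac12$. Let $S=N_{[p_-,p_+]}$, which we identify with $E_{[p_-,p_+]}$ by Proposition~\ref{prop:homeo}. The map
\[
[p_-,p_+]\times\mathbb T^J\to S,\qquad(t,\vartheta)\mapsto(t,(R_j(t)\vartheta_j)_j),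
\]
is a continuous surjection of compact Hausdorff spaces, hence a quotient map. All $R_j$ are positive on the open segment and vanish at its ends, so the only identifications collapse $\{p_+\}\times\mathbb T^J$ and $\{p_-\}\times\mathbb T^J$ to points. Thus $S$ is the suspension of $\mathbb T^J$; for $m=1$ it is a $2$-sphere.

Cover $\operatorname{cl}X$ by the closed sets
\[
C_1=\{|\hat\pi-\tfrac12|\le\tfrac18\},\qquad C_2=\{|\hat\pi-\tfrac12|\ge\tfrac18\},\qquad C_{12}=C_1\cap C_2=\{|\hat\pi-\tfrac12|=\tfrac18\}.
\]
The circle $|z-\frac12|=\frac18$ avoids $Z\cup\{p_\pm\}$: it lies in $K_{5/8}$ and so misses the zeros of the $c_{j,k}$, and its real points $\frac38$ and $\frac58$ are neither $p_\pm$ nor of modulus in $(\frac12,\frac9{16}]$. By \eqref{eq:what}, $|\hat w_j|>0$ on $C_{12}$, and we obtain a continuous map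
\[
\theta=(\hat w_j/|\hat w_j|)_{j\in J}\colon C_{12}\to\mathbb T^J .
\]
Fix $n\ge2$. We claim that $\delta\circ\theta^*\colon H^{n-1}(\mathbb T^J)\to H^n(\operatorname{cl}X)$ is injective; since $H^{n-1}(\mathbb T^J)\cong\Lambda^{n-1}\mathbb Z^{(J)}$, this proves (2).

Intersect the cover with $S$. We get $C_1\cap S=N_{[3/8,\,p_+]}$, $C_2\cap S=N_{[p_-,\,3/8]}$ and $T:=C_{12}\cap S=N_{\{3/8\}}$. The first two sets are the images of $[\frac38,p_+]\times\mathbb T^J$ and $[p_-,\frac38]\times\mathbb T^J$ under the quotient map, so they are cones over $\mathbb T^J$; moving $t$ linearly to the end $p_\pm$ contracts them. By Proposition~\ref{prop:homeo} with $K=\{\frac38\}$, the restriction $\theta|_T\colon T\to\mathbb T^J$ is a homeomorphism. Let $\delta_S$ be the connecting map for $S$, and let $\iota_S\colon S\to\operatorname{cl}X$ and $\iota_T\colon T\to C_{12}$ be the inclusions. By (H2),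
\begin{equation}\label{eq:natural}
\iota_S^*\circ\delta\circ\theta^*=\delta_S\circ\iota_T^*\circ\theta^*=\delta_S\circ(\theta|_T)^* .
\end{equation}
In the exact sequence for $S$, the term before $H^{n-1}(T)$ is $H^{n-1}(C_1\cap S)\oplus H^{n-1}(C_2\cap S)$, which vanishes by (H1) because $n-1\ge1$. So $\delta_S$ is injective. As $(\theta|_T)^*$ is an isomorphism, the right side of \eqref{eq:natural} is injective, and hence so is $\delta\circ\theta^*$.

Let $m=1$ and $n=2$. The term after $H^2(S)$ is $H^2(C_1\cap S)\oplus H^2(C_2\cap S)=0$, so $\delta_S$ is also onto. Then the right side of \eqref{eq:natural} is onto $H^2(S)$, and therefore $\iota_S^*$ is onto. This proves (3).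
\end{proof}

\begin{remark}\label{rem:bundle}
For $m=1$ a nontrivial line bundle on $\operatorname{cl}X$ can be seen directly. Glue the trivial line bundles on $C_1$ and $C_2$ along $C_{12}$ by means of $\theta$. A nowhere vanishing section is a pair of continuous functions $s_l\colon C_l\to\mathbb C\setminus\{0\}$ with $s_1=\theta s_2$ on $C_{12}$. On the circle $T$ both $s_1$ and $s_2$ have degree $0$, since they extend to contractible cones, while $\theta|_T$ has degree $\pm1$. So no such section exists.
\end{remark}

\section{Failure of the corona theorem}\label{sec:corona}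

The corona theorem is said to hold for $X$ if $X$ is dense in $M(H^\infty(X))$. On our surfaces the series \eqref{eq:series} is a power series in $w$, so it can also be evaluated at $w=0$, a point that does not lie on the torus $|w_j|=R_j(z)$. This produces a character outside $\operatorname{cl}X$.

\begin{proposition}\label{prop:corona}
For every $m$, the functional $\xi_0\colon f\mapsto h_0(0)$, with $h_0$ as in Proposition~\ref{prop:fourier}(iii), is a character of $H^\infty(X_m)$ that does not belong to $\operatorname{cl}X_m$.
\end{proposition}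

\begin{proof}
The map $f\mapsto f_0=\lim_nP_0^{(n)}f$ is linear and sends $1$ to $1$. We show that $(fg)_0=f_0g_0$. Fix $r<1$ and work on $\pi^{-1}(K_r)$. By Proposition~\ref{prop:fourier}(ii) we may multiply the two series: $fg=\sum_{c\in\mathcal A}F_c$ with $F_c=\sum_{a+a'=c}f_ag_{a'}$, a finite sum, and $\sum_c\sup|F_c|\le\|f\|\|g\|(\sum_a\tau_r(a))^2<\infty$. Also $F_c\circ\zeta=\zeta^cF_c$ for $\zeta\in\Gamma$. By \eqref{eq:rule}, $P_0^{(n)}(fg)$ is the sum of the $F_c$ with $c\equiv_n0$, and the only such $c$ in $\mathcal A_n$ is $0$. Hence $|P_0^{(n)}(fg)-F_0|\le\sum_{c\notin\mathcal A_n}\sup|F_c|\to0$, so $(fg)_0=F_0=f_0g_0$. Evaluating over $z=0$ shows that $\xi_0$ is multiplicative.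

By \eqref{eq:rule}, $P_0^{(n)}\pi=\pi$ and $P_0^{(n)}w_1=0$ for all $n\ge1$. So $\xi_0(\pi)=0$ and $\xi_0(w_1)=0$. But every $\xi\in\operatorname{cl}X$ with $\xi(\pi)=0$ has $|\xi(w_1)|=R_1(0)>0$ by \eqref{eq:what}.
\end{proof}

In concrete terms, $|\pi|+|w_1|=|\pi|+R_1\circ\pi$ is bounded below by a positive constant on $X$, because $R_1$ is positive and continuous on $K_{1/4}$. Yet there are no $g_1,g_2\in H^\infty(X)$ with $g_1\pi+g_2w_1=1$, since applying $\xi_0$ would give $0=1$.

\begin{thebibliography}{9}

\bibitem{BS} Alexander Brudnyi and Amol Sasane, \emph{Projective freeness and Hermiteness of complex function algebras}, arXiv:2208.04901 (2022).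

\bibitem{Ra} Ransford, \emph{Potential Theory in the Complex Plane}.

\end{thebibliography}
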